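# One relation, trivial units, and equations that no algorithm can solve: the monoid $\mathrm{Mon}\langle a,b\mid aabb=1\rangle$

## 1. The bicyclic monoid, where equations are arithmetic without multiplication

For a finite alphabet $A$ and words $u_i,v_i\in A^*$, the monoid $\mathrm{Mon}\langle A\mid u_1=v_1,\dots\rangle$ is the quotient of the free monoid $A^*$ by the congruence generated by the listed pairs. We write $u=_Mv$ when two words name the same element of $M$, and $\varepsilon$ for the empty word, which names $1$. Throughout, $\mathbb N=\{0,1,2,\dots\}$.

**Definition.** A monoid is *special* if it admits a presentation in which all defining relations have the form $w=1$.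

**Definition.** The *Diophantine problem* for $M$ is the following decision problem: given a finite system of equations with constants from $M$, decide whether it has a solution in $M$. A subset of $M^r$ is *Diophantine* if it is a projection of the solution set of a finite system of equations with constants over $M$.

The smallest interesting special monoid is the bicyclic monoid $B=\mathrm{Mon}\langle a,b\mid ab=1\rangle$. In $B$ the set of right-invertible elements is Diophantine: it is the projection to $x$ of the solution set of $xy=1$. Everything about $B$ can be done by hand.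

**Normal forms.** Rewrite words by deleting factors $ab$. This terminates. Two different occurrences of $ab$ in a word are disjoint, so deleting them in either order gives the same result. Thus the system is locally confluent, and by Newman's lemma each element has exactly one irreducible representative. The irreducible words are those without factor $ab$, namely $b^ia^j$ with $i,j\in\mathbb N$. Write $(i,j)$ for $b^ia^j$. Since $a^jb^k$ reduces to $a^{j-k}$ if $j\ge k$ and to $b^{k-j}$ if $j<k$,
$$(i,j)(k,l)=\bigl(i+k-\min(j,k),\ j+l-\min(j,k)\bigr).\tag{1.1}$$

**Units.** Suppose $(i,j)(k,l)=(0,0)$. The first coordinate gives $i=0$ and $k=\min(j,k)$, and the second gives $l=0$ and $j=\min(j,k)$. So $j=k$: the only factorizations of $1$ are $a^j\cdot b^j=1$. The right-invertible elements are the $a^j$, the left-invertible ones are the $b^j$, and the only unit is $1$. Note also that $b^j$ is the *only* right inverse of $a^j$; this will matter in Section 4.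

**Equations.** Given a finite system over $B$, replace each unknown by a pair of unknowns in $\mathbb N$, and introduce a further pair for each intermediate product occurring in the two sides. By (1.1), the statement $(i,j)(k,l)=(r,s)$ says that there is $\mu$ with
$$\bigl((\mu=j\wedge j\le k)\vee(\mu=k\wedge k\le j)\bigr)\wedge r+\mu=i+k\wedge s+\mu=j+l .$$
Only addition and order occur. So solvability of the system is a sentence of Presburger arithmetic, the first-order theory of $(\mathbb N,+)$, which is decidable. *The Diophantine problem for the bicyclic monoid is decidable.*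

What changes when $ab$ is replaced by another word? Here is the question in full. Let $U(M)$ be the group of units of $M$.

**Definition (in the sense of Duncan and Gilman).** Let $M$ be generated by the finite set $A$, let $\#$ be a new letter, and let $v^{\rm rev}$ be the reversal of $v$. Then $M$ has *context-free word problem* if $\{u\#v^{\rm rev}: u=_Mv\}$ is a context-free language. It is *word-hyperbolic* if there is a regular language $K\subseteq A^*$ mapping onto $M$ such that $\{u\#v\#t^{\rm rev}:u,v,t\in K,\ uv=_Mt\}$ is context-free.

For example, for the free monoid on one letter $a$, with $K=a^*$, the two languages are $\{a^i\#a^i\}$ and $\{a^i\#a^j\#a^{i+j}\}$. Both are context-free.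

The paper of Carl-Fredrik Nyberg-Brodda, "A word-hyperbolic special monoid with undecidable Diophantine problem", arXiv:2205.01056 (2022), is the source of the question. There exists a finitely presented special monoid $M$, with $71$ defining relations, such that

1. $U(M)$ is trivial;
2. $M$ has context-free word problem;
3. $M$ is word-hyperbolic;
4. the Diophantine problem for $M$ is undecidable.

The problem is whether conclusions (1)–(4) can hold for some $M=\mathrm{Mon}\langle A\mid w=1\rangle$ with $A$ finite and $w$ a single nonempty word. The answer is yes.

**Theorem A.** The monoid $\mathrm{Mon}\langle a,b\mid aabb=1\rangle$ satisfies (1)–(4).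

The two halves of this have different characters. Conclusions (1)–(3) are what survives from $B$, for a large class of words $w$. Conclusion (4) is where $aabb$ differs from $ab$.

## 2. Unbordered relators: units, context-freeness, word-hyperbolicity

**Definition.** A *border* of a word $w$ is a nonempty proper prefix of $w$ that is also a suffix of $w$. A word is *unbordered* if it has no border.

The words $ab$ and $aabb$ are unbordered: the proper nonempty prefixes of $aabb$ are $a,aa,aab$ and its proper nonempty suffixes are $b,bb,abb$. The word $aba$ has the border $a$. In $\mathrm{Mon}\langle a,b\mid aba=1\rangle$ we have $a(ba)=1=(ab)a$, so $a$ is a unit with inverse $ab=ba$, and $b=a^{-1}(ab)=a^{-2}$. The monoid is a group generated by $a$, and it is infinite because $a\mapsto1,\ b\mapsto-2$ defines a homomorphism to $\mathbb Z$. So here the units are everything.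

**Proposition 1.** Let $M=\mathrm{Mon}\langle A\mid w=1\rangle$, with $A$ finite and $w\ne\varepsilon$. Then $U(M)=1$ if and only if $w$ is unbordered, and in that case (2) and (3) hold.

Write $N=|w|$.

**Step 1: a border produces a nontrivial unit.** Let $w=\beta s=p\beta$ with $\beta$ nonempty and proper. Then $\beta s=1$ and $p\beta=1$ in $M$, so $\beta$ is right and left invertible, hence a unit. Inserting or deleting $w$ changes the length of a word by $N$, so a word equal to $1$ in $M$ has length divisible by $N$. Since $0<|\beta|<N$, we get $\beta\neq_M1$ and $U(M)\ne1$.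

*From here to the end of the section, $w$ is unbordered.*

**Step 2: normal forms.** Consider the rewriting system $w\to\varepsilon$. It terminates. If two different occurrences of $w$ in a word overlapped, the overlap would be a proper nonempty suffix of the left occurrence and a prefix of the right one, hence a border. So different occurrences are disjoint, deleting them in either order gives the same word, and the system is locally confluent. By Newman's lemma each element of $M$ is represented by exactly one irreducible word. We identify elements with their irreducible words. In particular, a word equals $1$ in $M$ iff it rewrites to $\varepsilon$, and the word problem of $M$ is decidable.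

**Step 3: describing all factorizations of $1$.** For $0<i<N$ write $w=p_is_i$ with $|p_i|=i$.

**Lemma 1.** (i) If $x,y$ are irreducible and $xy=_M1$, then, as words, $x=p_{i_1}\cdots p_{i_k}$ and $y=s_{i_k}\cdots s_{i_1}$ for some $k\ge0$ and indices $i_j$. (ii) Every product of words $p_i$ is irreducible.

*Proof.* (i) Induct on $|xy|$. If $xy=\varepsilon$, take $k=0$. Otherwise $xy$ is a nonempty word equal to $1$, so it is reducible and contains $w$. Neither $x$ nor $y$ contains $w$, so the occurrence straddles the boundary: $x=x'p_i$ and $y=s_iy'$ for some $0<i<N$. Then $x'y'=_Mx'p_is_iy'=_M1$, and $x',y'$ are irreducible, being factors of $x$ and $y$. By induction $x'=p_{i_1}\cdots p_{i_{k-1}}$ and $y'=s_{i_{k-1}}\cdots s_{i_1}$. With $i_k=i$ this gives the required form.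

(ii) Suppose $w$ occurs in a product of $p_i$'s, and let the last letter of the occurrence lie in the factor $p_j$. Since $|p_j|<N$, the occurrence starts before that factor. The part of the occurrence inside $p_j$ is then a nonempty prefix of $p_j$, hence of $w$, and it is a proper suffix of $w$. This is a border, a contradiction. $\square$

Let $R$ be the submonoid of right-invertible elements of $M$. By (i), each element of $R$ is a product of words $p_i$. Conversely $p_is_i=1$, so each $p_i$ is right invertible, and so are their products. By (ii) these products are irreducible as they stand. Therefore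
$$R=\{p_1,\dots,p_{N-1}\}^*\ \text{ as a set of words, and multiplication in } R \text{ is concatenation of words.}\tag{2.1}$$
So an equation between products of elements of $R$ is an equation between words in $A^*$.

**Step 4: $U(M)=1$.** Suppose $x\ne1$ and $xy=yx=1$ with $x,y$ irreducible. Then also $y\neq1$. Apply Lemma 1(i) to $xy=1$ and to $yx=1$:
$$x=p_{i_1}\cdots p_{i_k},\quad y=s_{i_k}\cdots s_{i_1},\qquad y=p_{j_1}\cdots p_{j_l},\quad x=s_{j_l}\cdots s_{j_1},\qquad k,l\ge1 .$$
So $x$ begins with both $p_{i_1}$ and $s_{j_l}$, and $y$ ends with both $s_{i_1}$ and $p_{j_l}$.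

- If $|s_{j_l}|\le|p_{i_1}|$, then $s_{j_l}$ is a prefix of $p_{i_1}$, hence of $w$. It is also a suffix of $w$, so it is a border.
- Otherwise $N-j_l>i_1$, that is, $|p_{j_l}|=j_l<N-i_1=|s_{i_1}|$. Then $p_{j_l}$ is a suffix of $s_{i_1}$, hence of $w$. It is also a prefix of $w$, so it is a border.

Both are impossible, so $U(M)=1$.

**Step 5: a grammar for the words equal to $1$.** Let $w=c_1\cdots c_N$ with $c_i\in A$, and let $D$ be the language generated by
$$D\to\varepsilon\mid c_1Dc_2D\cdots c_ND .$$
For $w=ab$ this is $D\to\varepsilon\mid aDbD$, the grammar of balanced brackets. We claim $D=\{d:d=_M1\}$.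

*Every word of $D$ equals $1$*, by induction on length: if all $d_i=_M1$ then $c_1d_1\cdots c_Nd_N=_Mw=_M1$.

*$D$ is closed under concatenation.* Let $d,d'\in D$ and induct on $|d|$. If $d=\varepsilon$ there is nothing to prove. If $d=c_1d_1\cdots c_Nd_N$, then $d_Nd'\in D$ by induction, so $dd'=c_1d_1\cdots c_N(d_Nd')\in D$.

*$D$ is closed under inserting $w$ at any place.* Induct on $|d|$. For $d=\varepsilon$ the result is $w\in D$. Let $d=c_1d_1\cdots c_Nd_N$. If the insertion point is at the very beginning, the result is $wd$, a concatenation of words of $D$. Otherwise the point lies inside or at an end of some $d_i$, and inserting $w$ there turns $d_i$ into a word of $D$ by induction, so the whole word stays in $D$.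

If $d=_M1$ then $d$ rewrites to $\varepsilon$ by Step 2. Read backward, $d$ arises from $\varepsilon\in D$ by insertions of $w$, so $d\in D$. This proves the claim.

**Step 6: (2), a grammar for the word problem.** We claim that $u=_Mv$ iff there are $k\ge0$ and letters $e_1,\dots,e_k\in A$ with
$$u,v\in De_1De_2\cdots e_kD .\tag{2.2}$$
If (2.2) holds, then $u$ and $v$ both equal $e_1\cdots e_k$ in $M$. Conversely, let $u=_Mv$ with common irreducible form $e_1\cdots e_k$. This form lies in $De_1D\cdots e_kD$, and $u$ and $v$ arise from it by insertions of $w$. In a word $d_0e_1d_1\cdots e_kd_k$ every insertion point lies inside or at an end of some $d_i$, so $De_1D\cdots e_kD$ is closed under insertions of $w$, by Step 5. Hence (2.2).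

Let $D^{\rm rev}$ be generated by the reversed grammar. Then
$$S\to D\,e\,S\,e\,D^{\rm rev}\ (e\in A)\ \mid\ D\#D^{\rm rev}$$
generates exactly the words $d_0e_1d_1\cdots e_kd_k\,\#\,{d'_k}^{\rm rev}e_k\cdots e_1{d'_0}^{\rm rev}$ with $d_i,d_i'\in D$. The part after $\#$ is the reversal of $d_0'e_1d_1'\cdots e_kd_k'$, so by (2.2) this language is $\{u\#v^{\rm rev}:u=_Mv\}$. It is context-free.

**Step 7: (3).** Take $K=A^*$. The language $\{u\#v\#t^{\rm rev}:uv=_Mt\}$ is obtained from the word problem by inserting one extra $\#$ anywhere before the existing $\#$. This preserves context-freeness: take the preimage of the word problem under the homomorphism that erases a new letter $\#'$ and fixes all other letters, intersect it with the regular language $A^*\#'A^*\#A^*$, and rename $\#'$ to $\#$. Context-free languages are closed under all three operations. So $M$ is word-hyperbolic, and Proposition 1 is proved. $\square$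

## 3. Numbers and addition inside $\mathrm{Mon}\langle a,b\mid aabb=1\rangle$

Let $M=\mathrm{Mon}\langle a,b\mid aabb=1\rangle$. Since $aabb$ is unbordered, (1)–(3) hold by Proposition 1. It remains to prove (4), and the plan is to encode arithmetic on $\mathbb N$, with addition *and* multiplication, by systems of equations.

The prefixes and complementary suffixes of $w=aabb$ are
$$p_1=a,\ s_1=abb;\qquad p_2=aa,\ s_2=bb;\qquad p_3=aab,\ s_3=b.\tag{3.1}$$
Put
$$X=a,\qquad Z=aab,\qquad T=XX,\qquad \delta=XZ .$$
By (2.1), $R=\{a,aa,aab\}^*=\{X,Z\}^*$ with concatenation as multiplication. It is *free* on $X,Z$: in such a word each $b$ is the last letter of a factor $aab$, and the remaining letters $a$ are the factors $X$, so the factorization is determined. The condition $x\in R$ is expressed by one equation $xx'=1$ with a new unknown $x'$.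

We use one textbook fact: two words in a free monoid commute iff both are powers of a common word. Call a nonempty word $r$ *primitive* if $r=\varrho^i$ implies $i=1$. If $r$ is primitive and $cr=rc$, write $c=\tau^i$, $r=\tau^j$. Then $j=1$, so $c$ is a power of $r$.

**Numbers.** Let $v\in M$. Then $v\in R$ and $va=av$ iff $v=a^k$ for some $k\in\mathbb N$, because in the free monoid $R$ the words commuting with the letter $X$ are its powers. The elements $a^k$ are pairwise different (they are irreducible), so we let $a^k$ encode $k$. **Addition** is $a^ka^l=a^{k+l}$.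

## 4. Multiplying by moving $T$ past $\delta$, and why a common right inverse is not enough

Suppose for a moment that $T$ commuted with $\delta$. Then
$$(T^k\delta)^l=T^{kl}\delta^l ,\tag{4.1}$$
and the product $kl$ would be visible. We would ask for $c$ commuting with $T^k\delta$, which forces $c=(T^k\delta)^l$; for $d$ commuting with $\delta$, which forces $d=\delta^q$; and for $c=T^pd$. Reading off exponents would give $q=l$ and $p=kl$.

In $R$, however, $T$ and $\delta$ do not commute: the two sides of (4.1) are different words as soon as $k\geq1$ and $l\ge2$. We need a relation weaker than equality that equations can express, and under which $T$ behaves as a central element. Right inverses offer one. In $M$,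
$$XX\cdot bb=aabb=1,\qquad ZZ\cdot bb=aab\,(aabb)\,b=aabb=1 .\tag{4.2}$$
So $XX$ and $ZZ$ share the right inverse $bb$. (Nothing like this happens in the bicyclic monoid, where each $a^j$ has the single right inverse $b^j$.) In the monoid $\langle X,Z\mid X^2=Z^2\rangle$ the element $X^2$ is central, since
$$X^2Z=Z^2Z=ZZ^2=ZX^2 .\tag{4.3}$$
Thus (4.1) holds there. This suggests a first attempt:

*Replace the requirement $c=T^pd$ by: $c$ and $T^pd$ have a common right inverse, i.e. there is $y$ with $cy=1$ and $T^pd\,y=1$.*

For $k=1$, $l=2$ this works. Here $c=XXXZXXXZ$ and $T^2\delta^2=XXXXXZXZ$, and they are joined by the two replacements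
$$XXXZ\cdot\underline{XX}\cdot XZ\ \longrightarrow\ XXXZ\cdot ZZ\cdot XZ=XXX\cdot\underline{ZZ}\cdot ZXZ\ \longrightarrow\ XXX\cdot XX\cdot ZXZ .\tag{4.4}$$
Let us find right inverses from (3.1). A right inverse of $XZ$ is $b\cdot abb$, and one of $XXXZ=a\cdot aa\cdot aab$ is $b\cdot bb\cdot abb$. So by (4.2) the first two words of (4.4) share the right inverse $(babb)(bb)(bbbabb)=ba\,b^7abb$. Similarly, $ZXZ$ has the right inverse $b\cdot abb\cdot b$ and $XXX=a\cdot aa$ has $bb\cdot abb$, so the last two words share $(babbb)(bb)(bbabb)=ba\,b^7abb$. By luck these agree, and $c$ and $T^2\delta^2$ have a common right inverse.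

For $k=1$, $l=3$ the luck ends. Let $c=(X^3Z)^3$ and $c'=T^3\delta^3=X^7ZXZXZ$, and suppose $y$ is a common right inverse, which we may take irreducible. By Lemma 1(i), $y$ is obtained from a factorization of $c'$ into factors $a,aa,aab$ by replacing factors as in (3.1) and reversing the order. Each $b$ must close a factor $aab$, so
$$c'=a^7\cdot aab\cdot a\cdot aab\cdot a\cdot aab ,$$
and only the block $a^7$ can be factored in more than one way. Hence $y$ begins with $b\cdot abb\cdot b\cdot abb\cdot b$, so
$$y\ \text{ begins with }\ babbba .$$
Likewise $c=a^3\cdot aab\cdot a^3\cdot aab\cdot a^3\cdot aab$, so $y$ begins with $b$, followed by the contribution of the last $a^3$, followed by $b$. That contribution is $abb\,abb\,abb$ (from $a\cdot a\cdot a$), or $bb\,abb$ (from $a\cdot aa$), or $abb\,bb$ (from $aa\cdot a$). So $y$ begins with $babba$, or $bbb$, or $babbbb$. These differ from $babbba$ at the fifth, second and sixth letter respectively. So there is no common right inverse.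

The defect is plain: sharing a right inverse is not a transitive relation. Along a chain such as (4.4) each *consecutive* pair shares a right inverse, but the two ends need not. We could ask for all intermediate words of the chain to be unknowns, but the length of the chain depends on $k$ and $l$, whereas a system of equations has a fixed number of unknowns.

## 5. A whole chain packed into three unknowns

Let $c_0,c_1,\dots,c_r\in R$ with $c_{i-1},c_i$ sharing a right inverse $y_i$ for each $i$. Multiply the chain together twice, shifted by one place:
$$G=c_0c_1\cdots c_{r-1},\qquad H=c_1c_2\cdots c_r,\qquad y=y_ry_{r-1}\cdots y_1 .$$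
Then $Gy=1$ and $Hy=1$, because the products collapse from the inside: $c_{r-1}y_r=1$, then $c_{r-2}y_{r-1}=1$, and so on for $G$; $c_ry_r=1$, then $c_{r-1}y_{r-1}=1$, and so on for $H$. Moreover
$$c_0H=c_0c_1\cdots c_r=Gc_r .$$
So a chain of any length from $c$ to $c'$ yields a solution $G,H,y$ of the three equations
$$Gy=1,\qquad Hy=1,\qquad cH=Gc' .\tag{5.1}$$

What do the equations (5.1) imply in return? Apply a homomorphism $\rho$ from $M$ to a group. From $Gy=Hy=1$ we get $\rho(G)=\rho(y)^{-1}=\rho(H)$. Call this element $\zeta$. Then $\rho(c)\zeta=\zeta\rho(c')$, so $\rho(c')=\zeta^{-1}\rho(c)\zeta$. The images are *conjugate*, not necessarily equal. So we need a group image of $M$ in which conjugacy still determines the exponents in $T^p\delta^q$.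

An abelian group will not do. Written additively, any homomorphism $\alpha$ from $M$ to an abelian group satisfies $2\alpha(a)+2\alpha(b)=0$. With $f=\alpha(a)+\alpha(b)$ we have $2f=0$, $\alpha(T)=2\alpha(a)$ and $\alpha(\delta)=3\alpha(a)+\alpha(b)=2\alpha(a)+f$. So $\alpha(T^2\delta)=6\alpha(a)+f=\alpha(\delta^3)$, and $\alpha$ cannot tell the correct pair $(p,q)=(2,1)$ for $k=2,l=1$ from the wrong pair $(0,3)$.

**The map $\rho$.** We use bijections of $\mathbb Z^2$ that may reflect the second coordinate. Let
$$\rho(a):(s,t)\mapsto(s+1,-t),\qquad \rho(b):(s,t)\mapsto(s-1,1-t),$$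
and let words act by composition, $\rho(uv)=\rho(u)\circ\rho(v)$. Then $\rho(a^2)$ sends $(s,t)$ to $(s+2,t)$, and $\rho(b^2)$ sends $(s,t)$ to $(s-2,\,1-(1-t))=(s-2,t)$. So $\rho(aabb)=\mathrm{id}$, and $\rho$ is a homomorphism from $M$ to the group of maps
$$(s,t)\mapsto(s+i,\ \epsilon t+j),\qquad i,j\in\mathbb Z,\ \epsilon=\pm1 .$$
We compute $\rho(Z)=\rho(a^2)\rho(b):(s,t)\mapsto(s+1,1-t)$, and $\rho(\delta)=\rho(X)\rho(Z):(s,t)\mapsto(s+2,\,t-1)$. So
$$\rho(T)\text{ is the translation by }(2,0),\qquad \rho(\delta)\text{ is the translation by }(2,-1).\tag{5.2}$$
If $\zeta:(s,t)\mapsto(s+i,\epsilon t+j)$ and $\tau$ is the translation by $(\alpha,\beta)$, then $\zeta^{-1}\tau\zeta$ acts by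
$$(s,t)\mapsto(s+i,\epsilon t+j)\mapsto(s+i+\alpha,\epsilon t+j+\beta)\mapsto\bigl(s+\alpha,\ \epsilon(\epsilon t+\beta)\bigr)=(s+\alpha,\ t+\epsilon\beta).\tag{5.3}$$
So conjugation can only change the sign of the second coordinate of a translation, and in our situation that sign is recoverable.

**The predicate $\mathbf B$.** For $v=a^k$, $u=a^p$ and $d\in M$, let $\mathbf B(v,u,d)$ be the statement: there exist $c,G,H,y\in M$ such that
$$c,d\in R,\quad c\,(v^2\delta)=(v^2\delta)\,c,\quad d\delta=\delta d,\quad Gy=1,\quad Hy=1,\quad cH=G\,u^2d .\tag{5.4}$$

**Claim.** $\mathbf B(a^k,a^p,d)$ holds iff $d=\delta^l$ for some $l\in\mathbb N$ with $p=kl$.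

**Step 1 (soundness): a solution forces $d=\delta^l$ and $p=kl$.** In the free monoid $R$ the words $v^2\delta=X^{2k+1}Z$ and $\delta=XZ$ contain exactly one letter $Z$. The number of letters $Z$ in a power $\varrho^i$ is divisible by $i$, so both words are primitive. Since $c,d\in R$, the commutation equations are equations in this free monoid, so
$$c=(X^{2k+1}Z)^l=(T^k\delta)^l,\qquad d=\delta^q\qquad(l,q\in\mathbb N).$$
Also $u^2=a^{2p}=T^p$. As computed after (5.1), $\rho(G)=\rho(H)=\zeta$ and $\rho(T^p\delta^q)=\zeta^{-1}\rho\bigl((T^k\delta)^l\bigr)\zeta$. By (5.2), $\rho((T^k\delta)^l)$ is the translation by $(2l(k+1),-l)$, and by (5.3), for some $\epsilon=\pm1$,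
$$(2p+2q,\,-q)=(2l(k+1),\,-\epsilon l).$$
Hence $q=\epsilon l$, and since $q,l\ge0$ we get $q=l$. The first coordinate then gives $2p+2l=2lk+2l$, that is, $p=kl$.

**Step 2 (completeness): if $d=\delta^l$ and $p=kl$, a solution exists.** Put $c=(T^k\delta)^l$ and $c'=T^{kl}\delta^l=u^2d$. Then $c,d\in R$ and the two commutation equations hold. By (4.3), $c=c'$ in $\mathrm{Mon}\langle X,Z\mid X^2=Z^2\rangle$. Hence there are words
$$c=c_0,c_1,\dots,c_r=c'\quad\text{in }\{X,Z\}^*$$
such that consecutive ones differ by replacing one factor $XX$ by $ZZ$ or vice versa. For each $i\ge1$ write $\{c_{i-1},c_i\}=\{\alpha XX\beta,\ \alpha ZZ\beta\}$ with $\alpha,\beta\in R$, let $\alpha',\beta'$ be right inverses of $\alpha,\beta$, and put $y_i=\beta'\,bb\,\alpha'$. By (4.2),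
$$\alpha XX\beta\cdot\beta'bb\alpha'=\alpha\,XXbb\,\alpha'=\alpha\alpha'=1,\qquad \alpha ZZ\beta\cdot\beta'bb\alpha'=\alpha\,ZZbb\,\alpha'=\alpha\alpha'=1 .$$
So $c_{i-1}y_i=c_iy_i=1$. With $G,H,y$ defined as at the start of this section, (5.1) holds, and its last equation reads $cH=Gc'=Gu^2d$. (If $r=0$, then $G=H=y=1$, and $c=c'$ is all that is needed.) $\square$

## 6. Multiplication, and the end of the proof of Theorem A

**Step 1: the product of two numbers.** The powers of $\delta=aaab$ are pairwise different elements of $R$. With $k=1$ the Claim says that $\mathbf B(a,a^m,d)$ holds iff $d=\delta^m$. Therefore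
$$p=nm\iff\exists d:\ \mathbf B(a^n,a^p,d)\ \text{ and }\ \mathbf B(a,a^m,d).\tag{6.1}$$
Indeed, if $p=nm$, take $d=\delta^m$. Conversely, the second condition gives $d=\delta^m$, the first gives $d=\delta^l$ with $p=nl$, and $\delta^l=\delta^m$ gives $l=m$.

**Step 2: from polynomials to systems.** Let $P(k_1,\dots,k_s)=Q(k_1,\dots,k_s)$ be a polynomial equation with coefficients in $\mathbb N$. Evaluate both sides by successive additions and multiplications, starting from the $k_j$ and the constants $0,1$. Introduce one unknown $v\in M$ for each $k_j$ and each intermediate value. For each such $v$ impose $vv'=1$ and $va=av$, so that $v$ is a power of $a$. The constants $0,1$ are $a^0=1$ and $a$. An addition becomes an equation $v_3=v_1v_2$. A multiplication becomes the system in (6.1), with fresh unknowns $d,c,G,H,y,\dots$ and with each condition $x\in R$ written as $xx'=1$. Finally, equate the unknowns for the two sides. This effectively produces a finite system over $M$ that is solvable in $M$ iff $P=Q$ is solvable in $\mathbb N$.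

**Step 3: conclusion.** By the Davis–Putnam–Robinson–Matiyasevich theorem (DPRM), for every computably enumerable (c.e.) set $S\subseteq\mathbb N^r$ there are polynomials $P,Q$ with coefficients in $\mathbb N$ such that $\mathbf k\in S$ iff $P(\mathbf k,\mathbf j)=Q(\mathbf k,\mathbf j)$ for some tuple $\mathbf j$ over $\mathbb N$. In particular, solvability of polynomial equations in $\mathbb N$ is undecidable. By Step 2 the Diophantine problem for $M$ is undecidable. This is (4), and Theorem A is proved. $\blacksquare$

So one-relation examples exist, already with two generators and a relator of length $4$.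

## 7. Which features of $aabb$ were used: a criterion through $\mathrm{Gp}\langle X,Z\mid X^m=Z^n\rangle$

The proof used three things: right-invertible elements $X,Z$ for which $X^2$ and $Z^2$ share a right inverse; a group image in which conjugacy recovers exponents; and enough freeness of $R$ to solve $cr=rc$. In general the exponents become $m,n$. The elements playing the roles of $X,Z$ no longer need to generate $R$ freely, so "exactly one letter $Z$" is not available as a proof of primitivity. The group below takes care of both the second and the third point.

For $m,n\ge2$ let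
$$\Gamma=\Gamma_{m,n}=\mathrm{Gp}\langle X,Z\mid X^m=Z^n\rangle,\qquad T=X^m=Z^n .$$
The element $T$ commutes with $X$ and with $Z$, so it is central. Write a bar for images in $\Gamma/\langle T\rangle=C_m*C_n$, whose factors are generated by $\bar X$ and $\bar Z$. Let $\lambda:\Gamma\to\mathbb Z$ be the homomorphism with $\lambda(X)=n$ and $\lambda(Z)=m$; it is well defined because both sides of the relation go to $mn$. So $\lambda(T)=mn$.

**Theorem B.** Let $w\in A^+$ be unbordered, with $A$ finite, and let $M=\mathrm{Mon}\langle A\mid w=1\rangle$. Suppose there are $m,n\ge2$, elements $x,z,y_0\in M$ with $x^my_0=z^ny_0=1$, and a homomorphism $\varphi:M\to\Gamma_{m,n}$ with $\varphi(x)=X$ and $\varphi(z)=Z$. Then $M$ satisfies (1)–(4). Moreover, for $S\subseteq\mathbb N^r$, the set $\{(x^{k_1},\dots,x^{k_r}):(k_1,\dots,k_r)\in S\}$ is Diophantine in $M$ if and only if $S$ is computably enumerable. In particular there is one fixed finite system $\Sigma(v)$ with parameter $v$ such that, given $k$, solvability of $\Sigma(x^k)$ in $M$ is undecidable.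

For $w=aabb$ take $m=n=2$, $x=a$, $z=aab$, $y_0=bb$, $\varphi(a)=X$, $\varphi(b)=Z^{-1}$. Then $\varphi(aabb)=X^2Z^{-2}=1$, $\varphi(aab)=X^2Z^{-1}=Z$, and the equations for $y_0$ are (4.2).

**Facts on free products.** We use the following standard facts (Magnus–Karrass–Solitar, *Combinatorial Group Theory*, §4.1; Lyndon–Schupp, *Combinatorial Group Theory*, Ch. IV.1). An element of a free product, written as a reduced product of syllables, is *cyclically reduced* if it has at most one syllable or its first and last syllables lie in different factors. For instance, in $C_2*C_3$ the element $\bar X\bar Z$ is cyclically reduced of length $2$, and $\bar X\bar Z\bar X$ is not cyclically reduced; it is conjugate to $\bar Z$.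

- Every element is conjugate to a cyclically reduced one.
- Conjugate cyclically reduced elements have the same syllable length.
- Elements of finite order are conjugate into a factor, and elements of infinite order in $C_m*C_n$ are conjugate to cyclically reduced elements of even length $\ge2$.
- Nontrivial elements of different factors are not conjugate.

**Lemma 2.** (a) If $T^{kl}(XZ)^l$ is conjugate in $\Gamma$ to $T^p(XZ)^q$, with $k,l,p,q\ge0$, then $q=l$ and $p=kl$. (b) If $g^i=X$ or $g^i=T^kXZ$ with $g\in\Gamma$, $k\ge0$ and $i\ge1$, then $i=1$.

*Proof.* (a) This part replaces the comparison of translations. Modulo $T$, the elements $(\bar X\bar Z)^l$ and $(\bar X\bar Z)^q$ are conjugate. Since $m,n\ge2$, both $\bar X$ and $\bar Z$ are nontrivial, so these elements are cyclically reduced of lengths $2l$ and $2q$. Hence $l=q$. Conjugate elements have the same value under $\lambda$, so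
$$mnkl+(m+n)l=mnp+(m+n)q ,$$
and with $l=q$ this gives $p=kl$.

(b) This part will give primitivity. Let $g^i=X$. Then $\bar g^{\,i}=\bar X\ne1$ has finite order, so $\bar g$ has finite order and is conjugate to some $f$ in a factor. If $f\in\langle\bar Z\rangle$, then $f^i\in\langle\bar Z\rangle$ would be nontrivial and conjugate to $\bar X$, which is impossible. So $f\in\langle\bar X\rangle$, and lifting to $\Gamma$ we get $g=hX^{e_0}h^{-1}T^j$ with $h\in\Gamma$ and $e_0,j\in\mathbb Z$. As $T=X^m$ is central, $g=hX^eh^{-1}$ with $e=e_0+mj$. Now $n=\lambda(X)=i\lambda(g)=i\,e\,n$, so $ie=1$ and $i=1$.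

Let $g^i=T^kXZ$. Then $\bar g^{\,i}=\bar X\bar Z$ is cyclically reduced of length $2$ and has infinite order, because its powers $(\bar X\bar Z)^j$ are reduced of length $2j$. So $\bar g$ has infinite order and is conjugate to a cyclically reduced element of even length $2s\ge2$. The $i$-th power of that element is cyclically reduced of length $2si$ and is conjugate to $\bar X\bar Z$. So $2si=2$ and $i=1$. $\square$

**Proof of Theorem B.** Conclusions (1)–(3) are Proposition 1.

**Step 1: solving the commutation equations.** From $x\cdot x^{m-1}y_0=1$ and $z\cdot z^{n-1}y_0=1$ we get $x,z\in R$. By (2.1), $R$ is a submonoid of $A^*$ under concatenation. Put $\delta=xz$, and let $r$ be one of the elements $x$ and $x^{mk+1}z$ ($k\ge0$), regarded as a word. The element $\varphi(r)$ is $X$ or $X^{mk+1}Z=T^kXZ$, and neither is $1$, since $\lambda$ is positive on both; so $r$ is nonempty. If $r=\varrho^i$ in $A^*$ with $i\geq1$, then $\varphi(\varrho)^i=\varphi(r)$, so $i=1$ by Lemma 2(b). Hence $r$ is a primitive word. For $c\in R$ the equation $cr=rc$ in $M$ is an equation between words, so it holds iff $c$ is a power of $r$. In particular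
$$\{x^k:k\ge0\}=\{v\in R:vx=xv\}$$
is Diophantine. The maps $k\mapsto x^k$ and $l\mapsto\delta^l$ are injective, since $\lambda(\varphi(x^k))=nk$ and $\lambda(\varphi(\delta^l))=(m+n)l$.

**Step 2: the predicate.** For $v=x^k$, $u=x^p$, $d\in M$, let $\mathbf B(v,u,d)$ say that there exist $c,G,H,y\in M$ with
$$c,d\in R,\quad c(v^mxz)=(v^mxz)c,\quad d\delta=\delta d,\quad Gy=Hy=1,\quad cH=Gu^md .\tag{7.1}$$
We show: *$\mathbf B(x^k,x^p,d)$ holds iff $d=\delta^l$ for some $l\in\mathbb N$ with $p=kl$.*

**Step 3: soundness.** Given a solution of (7.1), Step 1 gives $c=(x^{mk+1}z)^l$ and $d=\delta^q$ for some $l,q\in\mathbb N$. Put $\zeta=\varphi(G)=\varphi(y)^{-1}=\varphi(H)$. The last equation gives $\varphi(c)\zeta=\zeta\varphi(u^md)$. Here $\varphi(c)=(T^kXZ)^l=T^{kl}(XZ)^l$, because $T$ is central, and $\varphi(u^md)=X^{mp}(XZ)^q=T^p(XZ)^q$. So these two elements are conjugate in $\Gamma$, and Lemma 2(a) gives $q=l$ and $p=kl$.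

**Step 4: completeness.** Let $d=\delta^l$, $u=x^p$ with $p=kl$, and $c=(x^{mk+1}z)^l$. The membership and commutation conditions hold. In $\mathrm{Mon}\langle\xi,\eta\mid\xi^m=\eta^n\rangle$ we have $\xi^m\eta=\eta^n\eta=\eta\eta^n=\eta\xi^m$, so $\xi^m$ is central and
$$(\xi^{mk+1}\eta)^l=\xi^{mkl}(\xi\eta)^l .$$
Take a chain of words in $\xi,\eta$ joining the two sides by single replacements $\xi^m\leftrightarrow\eta^n$, and substitute $\xi\mapsto x$, $\eta\mapsto z$. This gives $c_0,\dots,c_r\in R$ with $c_0=c$ and $c_r=x^{mkl}(xz)^l=u^md$. Consecutive terms have the form $\alpha x^m\beta$ and $\alpha z^n\beta$, in some order, with $\alpha,\beta\in R$. If $\alpha',\beta'$ are right inverses of $\alpha,\beta$, then $\beta'y_0\alpha'$ is a common right inverse, since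
$$\alpha x^m\beta\beta'y_0\alpha'=\alpha x^my_0\alpha'=\alpha\alpha'=1,\qquad \alpha z^n\beta\beta'y_0\alpha'=\alpha z^ny_0\alpha'=\alpha\alpha'=1 .$$
Now define $G,H,y$ as at the start of Section 5. Then $Gy=Hy=1$ and $cH=Gc_r=Gu^md$. (For $r=0$ take $G=H=y=1$.)

**Step 5: c.e. sets are Diophantine.** As in (6.1), using the injectivity of $l\mapsto\delta^l$,
$$p=nm'\iff\exists d:\ \mathbf B(x^n,x^p,d)\ \text{ and }\ \mathbf B(x,x^{m'},d)$$
for all $n,m',p\in\mathbb N$ (here $n$ is any number, not the exponent of $\Gamma_{m,n}$). Together with $x^kx^l=x^{k+l}$ and the Diophantine description of $\{x^k\}$, the translation of Section 6, Step 2, with $a$ replaced by $x$, turns polynomial equations into systems over $M$. By DPRM, for every c.e. set $S\subseteq\mathbb N^r$ the set $\{(x^{k_1},\dots,x^{k_r}):(k_1,\dots,k_r)\in S\}$ is Diophantine.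

**Step 6: the converse.** Suppose that this set is Diophantine, defined by a finite system. The word problem of $M$ is decidable, so given $(k_1,\dots,k_r)$ we can search through all tuples of words for the remaining unknowns and test the equations. The search halts iff $(x^{k_1},\dots,x^{k_r})$ belongs to the set, which by injectivity of $k\mapsto x^k$ means $(k_1,\dots,k_r)\in S$. So $S$ is c.e.

**Step 7: a fixed system, and (4).** Take $S\subseteq\mathbb N$ c.e. and not computable, and let $\Sigma(v)$ be the system from Step 5. Then $\Sigma(x^k)$ is solvable in $M$ iff $k\in S$, which is undecidable. In particular the Diophantine problem for $M$ is undecidable. $\blacksquare$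

## 8. The relators $a^mb^n$ and $u^mv^n$

**Corollary.** (i) For all $m,n\ge2$ and every finite $A\supseteq\{a,b\}$, the monoid $\mathrm{Mon}\langle A\mid a^mb^n=1\rangle$ satisfies (1)–(4). In it, the Diophantine subsets of $\{a^k:k\in\mathbb N\}^r$ are exactly the computably enumerable ones.

(ii) More generally, $\mathrm{Mon}\langle A\mid u^mv^n=1\rangle$ with $A$ finite satisfies (1)–(4) whenever $m,n\ge2$, the word $u^mv^n$ is unbordered, some letter $e$ occurs exactly once in $u$ and not in $v$, and some letter $f$ occurs exactly once in $v$ and not in $u$.

*Proof.* **Part (ii): verifying the hypotheses of Theorem B.** Put $x=u$, $z=u^mv^{n-1}$, $y_0=v^n$. Then $x^my_0=u^mv^n=1$. Also $zv=u^mv^n=1$, so $z^ny_0=z^nv^n$ collapses from the inside to $1$. Let $\varphi$ send $e\mapsto X$, $f\mapsto Z^{-1}$, and all other letters to $1$. Since $e$ occurs once in $u$ and $f$ does not occur in $u$, we have $\varphi(u)=X$; likewise $\varphi(v)=Z^{-1}$. So $\varphi(u^mv^n)=X^mZ^{-n}=1$, and $\varphi$ is a homomorphism $M\to\Gamma_{m,n}$. Finally $\varphi(x)=X$ and $\varphi(z)=X^mZ^{-(n-1)}=Z^nZ^{-(n-1)}=Z$. Theorem B applies.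

**Part (i): $a^mb^n$ is unbordered.** A border would begin with $a$ and end with $b$. Being a proper prefix that ends with $b$, it would be $a^mb^j$ with $1\le j<n$, which contains $j$ letters $b$. But the suffix of $a^mb^n$ of length $m+j$ contains $\min(n,m+j)>j$ letters $b$, a contradiction. So (i) is the case $u=a$, $v=b$, $e=a$, $f=b$ of (ii). Since $x=a$ there, the statement about Diophantine subsets is the "moreover" of Theorem B. $\square$

Two small cases of (ii). With $u=ac$, $v=b$, $m=n=2$ the relator is $acacbb$. A border would be a proper prefix ending in $b$, hence $acacb$, but the suffix of length $5$ is $cacbb$; so $acacbb$ is unbordered and (ii) applies with $e=a$, $f=b$. With $u=ca$, $v=bc$ the letter conditions hold for $e=a$, $f=b$, but $(ca)^2(bc)^2=cacabcbc$ has the border $c$. So unborderedness must be assumed separately, and by Proposition 1 conclusion (1) fails for this word.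

## 9. Exponent one

For $m=n=1$ and $A=\{a,b\}$ the relator is $ab$, and Section 1 showed that the Diophantine problem is decidable. So the hypothesis $m,n\ge2$ in the Corollary cannot simply be dropped.

If exactly one exponent is $1$, say $n=1$ and $m\ge2$, the argument of Section 7 breaks in Lemma 2(a). The group $\mathrm{Gp}\langle X,Z\mid X^m=Z\rangle$ is infinite cyclic on $X$, with $T=Z=X^m$ and $XZ=X^{m+1}$. Take $k=0$, $l=m$, $q=0$, $p=m+1$: then $T^{kl}(XZ)^l=X^{(m+1)m}=T^p(XZ)^q$, although $q\ne l$ and $p\ne kl$. These notes do not settle the cases $a^mb^n$ with exactly one of $m,n$ equal to $1$, and they do not claim that $4$ is the minimal possible value of $|w|$.
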